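# Regularity and the failure of normal crossings on the spaces $\widetilde{\mathcal N}^{[r]}_n$

## 1. Regular for every $r$, tame normal crossings only for $r$ even or $r=1$

Let $p$ be an odd prime, $F_0/\mathbb Q_p$ finite with ring of integers $O=O_{F_0}$, uniformizer $\varpi$ and residue field $\mathbb F_q$. Let $F/F_0$ be the unramified quadratic extension and $\breve F$ the completion of the maximal unramified extension of $F$. Write $W=O_{\breve F}$, $k$ for its algebraically closed residue field, and $\sigma$ for the Frobenius of $W$ over $O$. For $0\le r\le n$ we study a formal scheme $\widetilde{\mathcal N}^{[r]}_n$ over $\operatorname{Spf}W$, defined in Section 2. It parametrizes isogenies $\widetilde\alpha:Y\times\bar{\mathcal E}\to X$ of hermitian formal modules. For a point $\xi\in\widetilde{\mathcal N}^{[r]}_n(k)$ let $R=\hat{\mathcal O}_{\widetilde{\mathcal N}^{[r]}_n,\xi}$, with maximal ideal $\mathfrak m_R$. For odd $r$ put $t=\frac{r+1}2$.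

**Theorem.** Let $n\ge1$ and $0\le r\le n$.

1. $\widetilde{\mathcal N}^{[r]}_n$ is regular of dimension $n$.
2. If $r$ is even, then at every $\xi$ one has $\varpi=\prod_{i\in I}X_i$ for a subset $(X_i)_{i\in I}$ of a regular system of parameters of $R$.
3. Let $r$ be odd and let $\Sigma$ be the set of points $\xi$ at which $\operatorname{Lie}(\widetilde\alpha|_{\bar{\mathcal E}}):\operatorname{Lie}\bar{\mathbb E}\to\operatorname{Lie}X_\xi$ vanishes. Then $\Sigma\ne\emptyset$. If $\xi\notin\Sigma$, then $\varpi=\prod_{i\in I}X_i$ as in 2.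
4. If $r=1$ and $\xi\in\Sigma$, then $\varpi=X_1^{q+1}$ or $\varpi=X_1^{q+1}X_2$ for part of a regular system of parameters of $R$.
5. If $r\ge3$ is odd and $\xi\in\Sigma$, there is no regular system of parameters of $R$ with $\varpi=\prod X_i^{m_i}$, whatever the $m_i\ge0$. Moreover $\varpi$ has a divisor $x_2\in\mathfrak m_R^q$ such that $R/x_2$ is reduced, and $R/x_2$ is a normal domain if $r\ge5$.

The question behind the theorem comes from Chao Li, Michael Rapoport, Wei Zhang, "Quasi-canonical AFL and Arithmetic Transfer conjectures at parahoric levels", arXiv:2404.02214 (2024). Prove or disprove: $\widetilde{\mathcal N}^{[r]}_n$ is regular, and its special fiber is a *tame divisor with normal crossings*. The second condition means that at every $\xi$ there is a regular system of parameters $X_1,\dots,X_n$ of $R$ with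
$$\varpi=X_1^{m_1}\cdots X_n^{m_n},\qquad m_i\ge0,\quad\text{every nonzero } m_i \text{ prime to } p .$$
The theorem says that regularity always holds, and that the second condition holds exactly when $r$ is even (all $m_i\in\{0,1\}$) or $r=1$ (all $m_i\in\{0,1,q+1\}$, and $q+1$ is prime to $p$). The multiplicity $q+1$ occurs precisely at the points of $\Sigma$. For every odd $r$ with $3\le r\le n$ normal crossings fails, even without tameness; the first case is $n=r=3$.

How can a regular scheme have a special fiber without normal crossings? Take $R_0=W[[X_1,X_2]]/(\varpi-X_1X_2(X_1+X_2))$. It is regular of dimension $2$ with parameters $X_1,X_2$. The elements $X_1,X_2,X_1+X_2$ each belong to a regular system of parameters, so they are primes, and they are pairwise non-associate. Thus $\varpi$ has three prime divisors, while a unit times a product of powers of two parameters has at most two. So "regular" leaves the shape of $\varpi$ open, and our task is to find the prime factors of $\varpi$ in $R$.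

## 2. Hermitian modules of type $r$ and the isogeny $\widetilde\alpha$

A strict formal $O$-module is a formal module with an action of $O$ that is given on the Lie algebra by the structure map. Put $\bar S=S\times_{\operatorname{Spf}W}\operatorname{Spec}k$.

**Definition.** A *hermitian $O_F$-module of signature $(1,n-1)$ and type $r$* over $S$ is a triple $(Y,\iota,\lambda)$. Here $Y$ is a strict formal $O$-module over $S$ of relative height $2n$ and dimension $n$; $\iota:O_F\to\operatorname{End}(Y)$ satisfies the Kottwitz condition of signature $(1,n-1)$; and $\lambda$ is a polarization whose Rosati involution induces the Galois conjugation on $O_F$, with $\ker\lambda\subset Y[\varpi]$ of order $q^{2r}$.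

The Kottwitz condition says that $\operatorname{Lie}Y=\operatorname{Lie}_0\oplus\operatorname{Lie}_1$, where $O_F$ acts through the structure map on $\operatorname{Lie}_0$, of rank $1$, and through its conjugate on $\operatorname{Lie}_1$, of rank $n-1$.

Fix a supersingular framing object $(\mathbb Y,\iota_{\mathbb Y},\lambda_{\mathbb Y})$ over $k$. The space $\mathcal N^{[r]}_n$ represents the functor of isomorphism classes of $(Y,\iota,\lambda,\rho)$, where $\rho:Y\times_S\bar S\to\mathbb Y\times_k\bar S$ is an $O_F$-linear quasi-isogeny of height $0$ with $\rho^*\lambda_{\mathbb Y}=\lambda_{\bar S}$. Put $\mathcal N_n=\mathcal N^{[0]}_n$. We use as known that these spaces are formally locally of finite type. (It is also known that $\mathcal N^{[r]}_n$ is regular of relative dimension $n-1$ and that $\mathcal N_{n+1}$ is formally smooth; the proof does not use this.)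

Let $\bar{\mathcal E}$ over $\operatorname{Spf}W$ have relative height $2$, dimension $1$, $O_F$-action of signature $(0,1)$ and principal polarization $\lambda_{\bar{\mathcal E}}$; let $\bar{\mathbb E}$ be its special fiber. So $\operatorname{Lie}_0\bar{\mathcal E}=0$ and $\operatorname{Lie}_1\bar{\mathcal E}$ has rank $1$.

An example for the notion of type: $\varpi\lambda_{\bar{\mathcal E}}$ has kernel $\bar{\mathcal E}[\varpi]$, of order $q^2$. Hence if $Y$ has type $r$, then $\lambda_Y\times\varpi\lambda_{\bar{\mathcal E}}$ on $Y\times\bar{\mathcal E}$ has kernel of order $q^{2r+2}$, that is, type $r+1$.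

Set $\varepsilon=0$ for $r$ even and $\varepsilon=1$ for $r$ odd. Let $\mathbb X$ be the framing object of $\mathcal N_{n+1}$ and fix an $O_F$-linear isogeny $\alpha:\mathbb Y\times\bar{\mathbb E}\to\mathbb X$ with kernel in the $\varpi$-torsion and $\alpha^*\lambda_{\mathbb X}=\lambda_{\mathbb Y}\times\varpi^\varepsilon\lambda_{\bar{\mathbb E}}$.

**Definition.** $\widetilde{\mathcal N}^{[r]}_n\subset\mathcal N^{[r]}_n\times_{\operatorname{Spf}W}\mathcal N_{n+1}$ is the closed formal subscheme where $\rho_X^{-1}\circ\alpha\circ(\rho_Y\times\rho_{\bar{\mathcal E}_S})$ lifts to an isogeny $\widetilde\alpha:Y\times\bar{\mathcal E}_S\to X$.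

Equivalently, it is the fiber product of the closed immersion $\mathcal N^{[r]}_n\hookrightarrow\mathcal N^{[r+\varepsilon]}_{n+1}$, $Y\mapsto(Y\times\bar{\mathcal E}_S,\ \lambda\times\varpi^\varepsilon\lambda_{\bar{\mathcal E}_S})$, with the projection $\mathcal N^{[r+\varepsilon,0]}_{n+1}\to\mathcal N^{[r+\varepsilon]}_{n+1}$. Here the parahoric-level space $\mathcal N^{[r+\varepsilon,0]}_{n+1}$ parametrizes isogenies $U\to X$ compatible with polarizations, with $U$ of type $r+\varepsilon$ and $X$ of type $0$. So there are two layers: understand pairs $U\to X$, then impose that $U$ splits off a factor $\bar{\mathcal E}$.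

## 3. Crystals, Hodge filtrations, Frobenius

The following textbook facts are due to Messing and Zink for $F_0=\mathbb Q_p$. In general see Ahsendorf–Cheng–Zink, *$\mathcal O$-displays and $\pi$-divisible formal $\mathcal O$-modules*, J. Algebra 457 (2016), and for duality of strict modules Faltings, *Group schemes with strict $\mathcal O$-action*, Moscow Math. J. 2 (2002). All our modules are isoclinic of slope $\frac12$ over $k$, so they and their duals are formal.

**(D1) Crystals.** A *thickening* is a surjection $A'\to A$ of artinian local $W$-algebras with residue field $k$, with kernel $I$ such that $I^q=0$, which either has square-zero kernel or is of the form $A'\to k$ with $A'$ a $k$-algebra. Then $\gamma=0$ is a nilpotent $O$-pd-structure on $I$: the axioms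
$$\varpi\gamma(x)=x^q,\quad \gamma(ax)=a^q\gamma(x),\quad \gamma(x+y)=\gamma(x)+\gamma(y)+\sum_{0<i<q}\varpi^{-1}\tbinom qi x^iy^{q-i}$$
hold trivially because $I^q=0$. A strict formal $O$-module $H/A$ has a free $A'$-module $D(H)_{A'}$, functorial in $H$ and compatible with base change along morphisms of thickenings. On $A$ there is the Hodge filtration $\mathrm{Fil}=\ker(D(H)_A\to\operatorname{Lie}H)$. Lifts of $H$ to $A'$ correspond to lifts of $\mathrm{Fil}$ to a direct summand of $D(H)_{A'}$. A homomorphism lifts (uniquely) to given lifts if and only if it respects the lifted filtrations.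

**Constant trivialization.** Let $A$ be a $k$-algebra as above with $\mathfrak m_A^q=0$, for example $A=k[\epsilon]$ with $\epsilon^2=0$, or $A=k[T]/(T^q)$. The morphism $(A\to A)\to(A\to k)$ identifies $D(H)_A$ with the value of the crystal of $H_k$ on $A\to k$. The morphism $(k\to k)\to(A\to k)$ identifies the latter with $D(H_k)_k\otimes_kA$. So $D(H)_A=D(H_k)_k\otimes_kA$, functorially in $H$: homomorphisms become constant matrices. Only the Hodge filtration moves. The bound $\mathfrak m_A^q=0$ will matter later.

**Limits.** For a complete local noetherian $A$ put $D(H)_A=\varprojlim_jD(H)_{A/\mathfrak m^j}$. For a surjection $A'\to A$ of such rings with square-zero kernel, apply (D1) to the square-zero thickenings $A'/\mathfrak m_{A'}^j\to A/\mathfrak m_A^j$ and take limits. Likewise $\operatorname{Hom}(\mathcal O,A')=\varprojlim_j\operatorname{Hom}(\mathcal O,A'/\mathfrak m^j)$ for a complete local ring $\mathcal O$.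

**(D2) Duality.** $D(H^\vee)$ is dual to $D(H)$ and $\mathrm{Fil}(H^\vee)=\mathrm{Fil}(H)^\perp$. With an $O_F$-action, $D=D_0\oplus D_1$ (index $0$: structure map; index $1$: conjugate). Let $a\in O_F$ act on $H^\vee$ by $\iota(\bar a)^\vee$. Then $D_0(H)$ is paired with $D_1(H^\vee)$ and $D_1(H)$ with $D_0(H^\vee)$, and polarizations as above are $O_F$-linear. For $\bar{\mathcal E}$: $\mathrm{Fil}_0=D_0$ and $\mathrm{Fil}_1=0$. Signs in biduality are irrelevant below and are suppressed.

**(D3) Frobenius.** If $\varpi=0$ in $S$, there is a functorial linear map $F:D(H)_S^{(q)}\to D(H)_S$ which induces a *split injection* $\operatorname{Lie}(H)^{(q)}\hookrightarrow D(H)_S$. Indeed, for a display $(P,Q,F,V^{-1})$ with normal decomposition $P=T\oplus L$, $Q=I_ST\oplus L$, the map $F\oplus V^{-1}:T\oplus L\to P$ is a Frobenius-linear isomorphism and $F|_L=\varpi V^{-1}|_L$. Modulo $I_S$ the map $F$ kills $L^{(q)}=\mathrm{Fil}^{(q)}$ and is split injective on $T^{(q)}$. It interchanges indices, so $F:\operatorname{Lie}_1^{(q)}\hookrightarrow D_0$.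

**(D4) Over $k$.** There are Dieudonné $W$-modules $D(H)$ with $F$ ($\sigma$-linear), $V$ ($\sigma^{-1}$-linear), $FV=\varpi$, $\operatorname{Lie}=D/VD$. A polarization gives an alternating form with $\langle Fx,y\rangle=\sigma\langle x,Vy\rangle$ after normalization.

**Rigidity.** Along artinian thickenings quasi-isogenies lift uniquely, and homomorphisms lift in at most one way. So the complete local rings of our spaces pro-represent the deformation functors without framings. They are noetherian because the spaces are formally locally of finite type.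

**The generators $1_0,1_1$.** Let $1_1$ generate $D_1(\bar{\mathbb E})$ and put $1_0=F1_1$. Since $\operatorname{Lie}_0=0$, $VD_1=D_0$. Since $\operatorname{Lie}_1$ has length $1$, $VD_0=\varpi D_1$. Then $\varpi D_0=FVD_0=\varpi FD_1$, so $FD_1=D_0$. Hence $1_0$ generates $D_0(\bar{\mathbb E})$ and $V1_1\in W^\times1_0$. For a $k$-algebra $S$ we use the same symbols in $D(\bar{\mathcal E}_S)_S=D(\bar{\mathbb E})_k\otimes_kS$. Over $W$-algebras $1_0$ comes from a fixed lift of $1_0$ to a generator of $D_0(\bar{\mathcal E})_W$.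

## 4. Pairs $U\to X$: a cycle of three maps and its local ring

**Definition.** A *pair of rank $m$ and type $(2t,0)$* is $(U,X,\alpha)$ with $U$, $X$ hermitian of signature $(1,m-1)$ and of type $2t$, $0$ respectively, and $\alpha:U\to X$ an $O_F$-linear isogeny with $\alpha^*\lambda_X=\lambda_U$.

Put $g=\alpha^\vee\lambda_X:X\to U^\vee$, and let $b:U^\vee\to U$ satisfy $b\lambda_U=\lambda_Ub=\varpi$; it exists because $\ker\lambda_U\subset U[\varpi]$. Then $g\alpha=\lambda_U$ and $b^\vee=b$. In the cycle
$$U\xrightarrow{\ \alpha\ }X\xrightarrow{\ g\ }U^\vee\xrightarrow{\ b\ }U$$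
every composite of three consecutive maps is $\varpi$: $bg\alpha=b\lambda_U=\varpi$, $g\alpha b=\lambda_Ub=\varpi$, and $(\alpha bg)\alpha=\varpi\alpha$ gives $\alpha bg=\varpi$. Put
$$C_1=D_0(U),\quad C_2=D_0(X),\quad C_3=D_0(U^\vee),\qquad a_i:C_i\to C_{i+1}\ (i\bmod3),$$
with Hodge quotients $\varphi_i:C_i\to L_i$, where $L_i$ is $\operatorname{Lie}_0$, of rank $1$.

**Step 1: ranks over $k$.** *This fixes the dimensions of the cokernels of the $a_i$.* As $[D(X)_0:VD(X)_1]=1=[D(U)_0:VD(U)_1]$, the lengths of $D(X)_0/D(U)_0$ and $D(X)_1/D(U)_1$ agree. The total length is $2t$, since $\lambda_U$ has degree $q^{4t}$ and $\lambda_X$ is principal. So each is $t$. Triple composites being $\varpi$, each cokernel below is killed by $\varpi$. Hence over $k$ we have $\dim\operatorname{coker}a_1=t$; $\dim\operatorname{coker}a_2=t$ (dual to index $1$ of $\alpha$); and $\dim\operatorname{coker}a_3=m-2t$, because the three lengths add up to the length $m$ of $D_0/\varpi D_0$.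

**Step 2: deformations as linear algebra.** *This reduces all deformation theory to three functionals.* Let $A'\to A$ be a thickening. Lifting a pair from $A$ to $A'$ is the same as lifting the $\ker\varphi_i$ to corank-one direct summands with
$$a_i(\ker\varphi_i)\subset\ker\varphi_{i+1}\qquad(i=1,2,3).$$
To lift $X$ with $\lambda_X$ we choose $\mathrm{Fil}_0(X)=\ker\varphi_2$ and must take $\mathrm{Fil}_1(X)=(\ker\varphi_2)^\perp$. To lift $U$ we choose $\mathrm{Fil}_0(U)=\ker\varphi_1$ and $\mathrm{Fil}_1(U)$; the latter amounts to $\ker\varphi_3=\mathrm{Fil}_0(U^\vee)$ with $\mathrm{Fil}_1(U)=(\ker\varphi_3)^\perp$, and then $\mathrm{Fil}_1(U^\vee)=(\ker\varphi_1)^\perp$. Index $1$ of $\alpha$ is adjoint to $a_2$, index $1$ of $g$ to $a_1$, and index $1$ of $b$ to $a_3$. So the index-$1$ conditions are the index-$0$ conditions again. Under these conditions $U,X,\alpha,\lambda_X,b$ lift. One puts $\lambda_U:=\alpha^*\lambda_X$; then $b\lambda_U=\lambda_Ub=\varpi$ by rigidity, so $\ker\lambda_U\subset U[\varpi]$, and its order is locally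 constant. Conversely a lift of the pair lifts $b$ too.

**Step 3: the functions $x_i$.** *These will factor $\varpi$.* Let $\xi$ be a $k$-point, $\mathcal O$ the complete noetherian local ring pro-representing the deformations of the pair at $\xi$, and $\mathfrak m$ its maximal ideal. We write $(\xi)$ for values over the residue field $k$. Trivialize the $L_i$ over $\mathcal O$. Then $\varphi_{i+1}a_i=x_i\varphi_i$ with $x_i\in\mathcal O$, and
$$x_1x_2x_3=\varpi .$$
Let $Z=\{i:x_i\in\mathfrak m\}$; it is nonempty since $\varpi\in\mathfrak m$.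

**Step 4: a basis adapted to the cycle.** *We need coordinates for the $\varphi_i$.* Choose complements $E_i(k)$ of $a_{i-1}C_{i-1}(k)$ in $C_i(k)$; by Step 1, $\dim E_2=\dim E_3=t$ and $\dim E_1=m-2t$. Put
$$A_{\mathcal O}=\mathcal O/(\mathfrak m^q+\varpi\mathcal O),$$
a $k$-algebra with $\mathfrak m_{A_{\mathcal O}}^q=0$, so $C_i(A_{\mathcal O})=C_i(k)\otimes_kA_{\mathcal O}$ with constant $a_i$. Lift $E_i(k)\otimes A_{\mathcal O}$ (by lifting constant bases) to free submodules $E_i\subset C_i(\mathcal O)$. Then
$$C_i=E_i\oplus a_{i-1}E_{i-1}\oplus a_{i-1}a_{i-2}E_{i-2},\tag{4.1}$$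
and $a_{i-1}$, $a_{i-1}a_{i-2}$ are injective on $E_{i-1}$, $E_{i-2}$. Indeed, over $k$ iterate $C_i=E_i+a_{i-1}C_{i-1}$ three times; the last term is $\varpi C_i=0$. So $E_i\oplus E_{i-1}\oplus E_{i-2}\to C_i$ is surjective between spaces of dimension $(m-2t)+t+t=m$, hence bijective. Over $\mathcal O$ use Nakayama and the equality of ranks. With $\psi_i=\varphi_i|_{E_i}$ we get, on the three summands,
$$\varphi_i=\psi_i\ \oplus\ x_{i-1}\psi_{i-1}\ \oplus\ x_{i-1}x_{i-2}\psi_{i-2}.\tag{4.2}$$
Conversely, any $(\psi_i,x_i)$ with $x_1x_2x_3=\varpi$ defines by (4.2) functionals with $\varphi_{i+1}a_i=x_i\varphi_i$. On $E_i$ and $a_{i-1}E_{i-1}$ this is immediate. On the third summand $a_ia_{i-1}a_{i-2}=\varpi$ on $E_{i-2}=E_{i+1}$, and both sides are $\varpi\psi_{i+1}$.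

**Step 5: normalization.** *The $\varphi_i$ are defined up to units; we remove this freedom.* For $z\in Z$ let $z^+$ be the next element of $Z$ in cyclic order ($z^+=z+3$ if $Z=\{z\}$), and put
$$B_z=\bigoplus_{z<j\le z^+}E_j,\qquad \Psi_z=\bigoplus_{z<j\le z^+}\psi_j:B_z\to\mathcal O .$$
Each $E_j$ lies in exactly one block. Since $x_z(\xi)=0$, $\varphi_{z+1}(\xi)$ kills $a_zC_z(k)$; being nonzero, it is nonzero on $E_{z+1}(k)$. Choose $b_z\in E_{z+1}(k)$ with $\psi_{z+1}(\xi)(b_z)\ne0$, and lift it to $E_{z+1}$, constantly over $A_{\mathcal O}$. There is a unique rescaling of the $\varphi_j$ with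
$$x_i=1\ (i\notin Z),\qquad \Psi_z(b_z)=1\ (z\in Z).\tag{4.3}$$
In the block of $z$ first scale $\varphi_{z+1}$ so that $\psi_{z+1}(b_z)=1$, then $\varphi_{z+2},\dots,\varphi_{z^+}$ successively so that the units $x_j$ with $z<j<z^+$ become $1$. Let $(\beta_{z,\nu})_\nu$ be a basis of $\ker\Psi_z(\xi)\subset B_z(k)$, lifted to $B_z$ constantly over $A_{\mathcal O}$, and put
$$y_{z,\nu}=\Psi_z(\beta_{z,\nu})\in\mathfrak m .$$
There are $\sum_z(\operatorname{rk}B_z-1)=m-|Z|$ of these.

**Lemma 1.** $\mathcal O=W[[x_z,y_{z,\nu}]]/(\prod_{z\in Z}x_z-\varpi)$. In particular $\mathcal O$ is regular of dimension $m$ with regular system of parameters $(x_z)_{z\in Z},(y_{z,\nu})$, and $\varpi=\prod_{z\in Z}x_z$.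

*Proof.* Let $T$ be the ring on the right. The power series ring has dimension $m+1$ and $\prod x_z-\varpi$ is not in the square of its maximal ideal. So $T$ is regular of dimension $m$ with the $m$ variables as parameters. Let $\theta:T\to\mathcal O$ be the obvious map.

*Tangent spaces; this gives surjectivity.* We have $\operatorname{Hom}_W(T,k[\epsilon])=\{(x_z,y_{z,\nu})\in(\epsilon k)^m:\prod x_z=0\}$. By Step 2, a deformation of the pair to $k[\epsilon]$ is given by functionals $\varphi_i^\epsilon$ on $C_i(k)\otimes k[\epsilon]$ lifting $\varphi_i(\xi)$, up to units in $1+\epsilon k$, with $\varphi^\epsilon_{i+1}a_i=x_i^\epsilon\varphi_i^\epsilon$. Exactly one choice of units achieves (4.3) with the constant $E_i(k),b_z$. By (4.2) and its converse, the normalized functionals correspond bijectively to tuples $(x_z^\epsilon,\Psi^\epsilon_z(\beta_{z,\nu}))\in(\epsilon k)^m$ with $\prod x_z^\epsilon=\varpi=0$. A $W$-map $\mathcal O\to k[\epsilon]$ factors over $A_{\mathcal O}$, where $E_i,b_z,\beta_{z,\nu}$ are constant. So the tuple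 of the corresponding deformation is the image of $(x_z,y_{z,\nu})$. Hence $\theta$ induces a bijection $\operatorname{Hom}_W(\mathcal O,k[\epsilon])\to\operatorname{Hom}_W(T,k[\epsilon])$, i.e. an isomorphism on $\mathfrak m/(\mathfrak m^2+\varpi)$. As $\varpi$ is in the image too, $\theta$ is surjective. Let $J=\ker\theta$.

*Injectivity.* Put $A'=T/\mathfrak m_TJ$. The surjection $A'\to T/J=\mathcal O$ has square-zero kernel. The crystals of the universal pair give free modules $C_i(A')$ with maps $a_i$ lifting those over $\mathcal O$ and triple composites $\varpi$. Lift $E_i$, $b_z$, $\beta_{z,\nu}$ to $C_i(A')$; (4.1) persists by Nakayama. Define $\varphi_i'$ on $C_i(A')$ by (4.2), with $x_z$ the tautological elements of $A'$, $x_i=1$ for $i\notin Z$, $\Psi_z'(b_z)=1$ and $\Psi_z'(\beta_{z,\nu})=y_{z,\nu}$ the tautological elements. As $\prod x_z=\varpi$ in $A'$, we have $\varphi'_{i+1}a_i=x_i\varphi'_i$, and the $\varphi_i'$ lift the $\varphi_i$. By Step 2 the universal pair lifts to $A'$, which gives a $W$-algebra section $s:\mathcal O\to A'$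 of $A'\to\mathcal O$. In $T\to A'\to\mathcal O$ both maps are surjective and the composite is an isomorphism on $\mathfrak m/(\mathfrak m^2+\varpi)$. So $A'\to\mathcal O$ is an isomorphism on this quotient too, and so is its section $s$. Hence $s$ is surjective, $A'\to\mathcal O$ is injective, $J=\mathfrak m_TJ$, and $J=0$ by Nakayama. $\square$

**Example ($m=1$, $t=0$).** Only $E_1\ne0$, so $1,2\notin Z$ (for $z\in Z$ one has $E_{z+1}\neq0$). Hence $Z=\{3\}$, there are no $y$'s, and $\mathcal O=W[[x_3]]/(x_3-\varpi)=W$.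

**Example ($m=2$, $t=1$).** Here $E_1=0$ and $E_2,E_3$ are lines, so $3\notin Z$. If $Z=\{1,2\}$, both blocks have rank $1$ and $\mathcal O=W[[x_1,x_2]]/(x_1x_2-\varpi)$. If $Z=\{1\}$ or $\{2\}$, there is one block of rank $2$, one $y$, and $\mathcal O\cong W[[y]]$.

## 5. Even $r$: the factor $\bar{\mathcal E}$ splits off $X$

For $r$ even, $\widetilde\alpha^*\lambda_X=\lambda_Y\times\lambda_{\bar{\mathcal E}}$. Let $u=\widetilde\alpha|_{\bar{\mathcal E}}:\bar{\mathcal E}\to X$ and identify $\bar{\mathcal E}^\vee=\bar{\mathcal E}$ by $\lambda_{\bar{\mathcal E}}$. Then $u^\vee\lambda_Xu=\mathrm{id}$, so $u\,u^\vee\lambda_X$ is an idempotent and $X=\bar{\mathcal E}\times X'$ orthogonally, with $X'=\ker(u^\vee\lambda_X)$ principally polarized of signature $(1,n-1)$. Since $Y$ and $\bar{\mathcal E}$ are orthogonal for $\widetilde\alpha^*\lambda_X$, $u^\vee\lambda_X\widetilde\alpha|_Y=0$, i.e. $\widetilde\alpha|_Y$ maps $Y$ to $X'$. Conversely a pair $(Y,X',\alpha')$ gives $\widetilde\alpha=\alpha'\times\mathrm{id}$. So $R$ pro-represents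 the deformations of a pair of rank $n$ and type $(r,0)$, and Lemma 1 with $m=n$ proves parts 1 and 2 for even $r$.

If $r=0$, then $t=0$, so $E_2=E_3=0$, $Z=\{3\}$ and $R=W[[y_1,\dots,y_{n-1}]]$.

For odd $r$ we have $u^\vee\lambda_Xu=\varpi$, no idempotent appears in $X$, and this splitting is not available. **From now on $r$ is odd, $m=n+1$, $2t=r+1$, $U=Y\times\bar{\mathcal E}$.**

## 6. Odd $r$: one equation inside the space of pairs

Let $\xi\in\widetilde{\mathcal N}^{[r]}_n(k)$ and let $\mathcal O$ be the complete local ring of $\mathcal N_{n+1}^{[r+1,0]}$ at its image, as in Section 4. We have $U_\xi=Y_\xi\times\bar{\mathbb E}$, $\lambda_U=\lambda_Y\times\varpi\lambda_{\bar{\mathbb E}}$, $U_\xi^\vee=Y_\xi^\vee\times\bar{\mathbb E}$ and $b=b_Y\times1$. Let $u'_\xi:\bar{\mathbb E}\to U_\xi^\vee$ be the inclusion of the second factor.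

**Lemma 2.** A deformation of $(U_\xi,X_\xi,\alpha_\xi)$ over an artinian $A$ lies in $\widetilde{\mathcal N}^{[r]}_n$ if and only if $u'_\xi$ lifts to $u':\bar{\mathcal E}_A\to U^\vee$.

*Proof.* If $U=Y\times\bar{\mathcal E}_A$, then $U^\vee=Y^\vee\times\bar{\mathcal E}_A$ and the inclusion lifts $u'_\xi$. Suppose $u'$ exists and put $u=bu':\bar{\mathcal E}_A\to U$. At $\xi$, $u$ is the inclusion of, and $u'^\vee$ the projection to, the second factor of $U_\xi$. So $u'^\vee u$ is the identity at $\xi$, and $u'^\vee u=1$ by rigidity. Hence $uu'^\vee$ is an idempotent and $U=Y\times\bar{\mathcal E}_A$ with $Y=\ker(u'^\vee)$. Moreover $u^\vee\lambda_U=(\lambda_Ubu')^\vee=\varpi u'^\vee$ vanishes on $Y$, and $u^\vee\lambda_Uu=\varpi$. So $\lambda_U=\lambda_Y\times\varpi\lambda_{\bar{\mathcal E}}$, with $Y$ of signature $(1,n-1)$, $\ker\lambda_Y\subset Y[\varpi]$ of order $q^{2r}$. $\square$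

From the proof: over any base where $u'$ exists, $u'$ is the inclusion of $\bar{\mathcal E}$ in $U^\vee=Y^\vee\times\bar{\mathcal E}$ and $b=b_Y\times1$.

Since $\widetilde{\mathcal N}^{[r]}_n\to\mathcal N^{[r+1,0]}_{n+1}$ is a base change of a closed immersion, $R=\mathcal O/\mathfrak f$ for an ideal $\mathfrak f$. By Lemma 2 (and limits, lifts being unique), for an ideal $\mathfrak a\subset\mathcal O$:
$$u'_\xi\text{ lifts over }\mathcal O/\mathfrak a\iff\mathfrak f\subset\mathfrak a.\tag{6.1}$$
Let $u'$ be the lift over $R$, and let $e\in C_3$ denote the image of $1_0$ under $D(u')$ (or $D(u'_\xi)$). Since $\mathrm{Fil}_1(\bar{\mathcal E})=0$ and $\mathrm{Fil}_0(\bar{\mathcal E})=D_0$ is generated by $1_0$, the only obstruction to lifting $u'$ along a thickening is $\varphi_3(e)$, with $e$ computed on the thickening.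

**(F1) The ideal $\mathfrak f=(f)$ is principal.** *One functional gives one equation.* For the square-zero thickening $\mathcal O_1=\mathcal O/\mathfrak m\mathfrak f\to R$ let $f_1=\varphi_3(D(u')_{\mathcal O_1}1_0)$. It lies in $\mathfrak f/\mathfrak m\mathfrak f$ because $\varphi_3(e)=0$ over $R$. Over $\mathcal O_1/f_1$ the map $u'$ lifts. By (6.1), $\mathfrak f=(\tilde f_1)+\mathfrak m\mathfrak f$ for a lift $\tilde f_1\in\mathfrak f$ of $f_1$; Nakayama gives $\mathfrak f=(\tilde f_1)$.

**(F2) In $A_{\mathcal O}$ one has $f=\text{unit}\cdot\varphi_3(e\otimes1)$ with $e\in C_3(k)$.** *This computes $f$ up to order $q$.* Let $B$ be a quotient of $A_{\mathcal O}$. By (D1) for $B\to k$ and the constant trivialization, $u'_\xi$ lifts to $B$ if and only if $\varphi_3(e\otimes1)=0$ in $B$. With (6.1), $fA_{\mathcal O}=\varphi_3(e\otimes1)A_{\mathcal O}$. Two generators $a,a'$ of the same principal ideal of a local ring differ by a unit: if $a=va'$, $a'=v'a$, then $(1-vv')a=0$, so either $v$ is a unit or $a=a'=0$.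

## 7. The lattices at a point, and normal crossings off $\Sigma$

**Dieudonné lattices.** Inside the common rational module $N=N(Y_\xi)\oplus N(\bar{\mathbb E})$ (orthogonal), with the form given by $\lambda_X$, put
$$P=D(U)_0\subset M=D(X)_0\subset Q=D(U^\vee)_0,\qquad e=u'_\xi(1_0),\quad e_1=u'_\xi(1_1).$$
With $u=bu'_\xi$ we have $\lambda_Uu=\varpi u'_\xi$, so in $N$ the vector $u(1_i)$ is $\varpi e_i$ (with $e_0=e$); moreover $\langle u(1_0),u(1_1)\rangle\in\varpi W^\times$. Hence
$$Q=D(Y^\vee)_0\oplus We,\quad P=D(Y)_0\oplus\varpi We,\quad\langle e,e_1\rangle\in\varpi^{-1}W^\times,\quad Ve_1\in W^\times e.\tag{7.1}$$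
Also $D(X)_1=M^\perp$, and $\varpi Q\subset P$ because $\lambda_Ub=\varpi$.

Say $\xi$ is in **case A** if $e\in M$ and in **case B** otherwise. As $\varpi Q\subset M$, case A means $e\in a_2C_2(k)$ inside $C_3(k)=Q/\varpi Q$.

**Claim: case A holds if and only if $\xi\in\Sigma$.** By (4.1) over $k$, $a_1a_3:C_3(k)\to C_2(k)$ is injective on $E_3$ and kills $a_2C_2(k)=a_2E_2\oplus a_2a_1E_1$. So its kernel is $a_2C_2(k)$. Now $\alpha bu'_\xi=\widetilde\alpha|_{\bar{\mathbb E}}$ and $1_0=F1_1$, so
$$a_1a_3e=D(\alpha bu'_\xi)(1_0)=F(c^{(q)}),\qquad c=\operatorname{Lie}_1(\alpha bu'_\xi)(1_1).$$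
As $F$ is injective on $\operatorname{Lie}_1(X)^{(q)}$, this vanishes if and only if $c=0$. Since $\operatorname{Lie}_0\bar{\mathbb E}=0$, this says that $\operatorname{Lie}(\widetilde\alpha|_{\bar{\mathbb E}})=0$.

**Lemma 3 (case B).** If $\xi\notin\Sigma$, then $R$ is regular of dimension $n$, the $x_z$ ($z\in Z$) are part of a regular system of parameters of $R$, and $\varpi=\prod_{z\in Z}x_z$.

*Proof.* The aim is to show that $f$ can replace one of the $y$'s as a parameter of $\mathcal O$. Write $e=e_3+a_2e_2+a_2a_1e_1'$ in $C_3(k)$ with $e_2,e_3$ in $E_2(k),E_3(k)$ and $e_1'\in E_1(k)$. By assumption $e_3\ne0$. By (4.2), in $A_{\mathcal O}$,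
$$\varphi_3(e\otimes1)=\psi_3(e_3)+x_2\psi_2(e_2)+x_2x_1\psi_1(e_1').$$
Let $\mathfrak x=(x_{z'})_{z'\in Z}$.

- If $2\in Z$, put $z=2$, $\bar e=e_3$. Here $B_2\supset E_3$.
- If $2\notin Z$ and $1\in Z$, put $z=1$, $\bar e=e_2+e_3$. Here $x_2=1$ and $B_1\supset E_2\oplus E_3$.
- If $Z=\{3\}$, put $z=3$, $\bar e=e_1'+e_2+e_3$. Here $x_1=x_2=1$ and $B_3=E_1\oplus E_2\oplus E_3$.

In each case $\varphi_3(e\otimes1)\equiv\Psi_z(\bar e)$ modulo $\mathfrak x$, $\bar e\ne0$, and $\Psi_z(\xi)(\bar e)=\varphi_3(\xi)(e)=0$. So in Lemma 1 we may choose $\beta_{z,1}=\bar e$. It is constant over $A_{\mathcal O}$, so (F2) gives $f\equiv\text{unit}\cdot y_{z,1}$ modulo $\mathfrak x+\mathfrak m^2$ (note $\varpi\in\mathfrak x$). Hence replacing $y_{z,1}$ by $f$ in the parameters of Lemma 1 gives a regular system of parameters of $\mathcal O$. The others, including all $x_{z'}$, form one of $R=\mathcal O/f$. $\square$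

**Example ($n=r=1$): every point is in $\Sigma$.** Here $Q$ has rank $2$ and $[Q:P]=2t=2=[Q:\varpi Q]$, so $P=\varpi Q$. Write $D(Y^\vee)_0=Wy$, so $D(Y)_0=\varpi Wy$ and $D(Y)_1=Wy_1$ with $\langle y,y_1\rangle=1$. Since $VD(Y)_1$ has colength $1$ in $D(Y)_0$, $Vy_1\in W^\times\varpi^2y$. Suppose $e\notin M$. As $[Q:M]=1$ and $\varpi Q\subset M$, $M=W(y+\mu e)+\varpi Q$ for some $\mu\in W$. Put $s=-\mu\langle e,e_1\rangle\in\varpi^{-1}W$. Then $v=sy_1+e_1$ pairs to $\varpi s\in W$ with $\varpi y$, into $W$ with $\varpi e$, and to $0$ with $y+\mu e$. So $v\in M^\perp=D(X)_1$, and $Vv=\sigma^{-1}(s)Vy_1+Ve_1\in\varpi Wy+W^\times e$ lies in $M$. Since $\varpi y\in M$, we get $e\in M$, a contradiction.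

## 8. On $\Sigma$: $R$ stays regular, but $x_2$ stops being a coordinate

Let $\xi\in\Sigma$.

**Step 1: the position of the Hodge filtration.** *This tells which $x_i$ are non-units.* From $Q=D(Y^\vee)_0\oplus We$ and $e\in M$ we get $M=M'\oplus We$ with $M'=M\cap N(Y_\xi)_0\supset D(Y)_0$. By (7.1), $D(X)_1=M^\perp=M'^\perp\oplus\varpi We_1$ with $M'^\perp\subset N(Y_\xi)_1$. So $VD(X)_1=V(M'^\perp)\oplus\varpi We$. This has colength $1$ in $M'\oplus We$, hence $V(M'^\perp)=M'$. Thus $\varphi_2(\xi)$ kills $M'$ and is nonzero on $\tilde e:=(e\in M)$. Consequences: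

- $\varphi_2(\xi)$ kills $P\subset M'\oplus\varpi We$, so $x_1\in\mathfrak m$. From $0=\varphi_3(\xi)(e)=x_2(\xi)\varphi_2(\xi)(\tilde e)$ we get $x_2\in\mathfrak m$. So $1,2\in Z$, $B_1=E_2$, and $\varpi=x_1x_2x_3\in\mathfrak m^2$.
- $C_2(k)/a_1C_1(k)=M/P=M'/D(Y)_0\oplus k\tilde e$ has dimension $t$. Choose $E_2(k)=k\tilde e\oplus\langle l_1,\dots,l_{t-1}\rangle$ with $l_i\in M'/\varpi M'$, and in Lemma 1 take $b_1=\tilde e$, $\beta_{1,i}=l_i$. Put $w_i:=y_{1,i}=\varphi_2(l_i)$; note $\varphi_2(\tilde e)=1$ by (4.3).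
- $B_2\supset E_3$ with $b_2\in E_3(k)$. Choose $(\beta_{2,\nu})$ to contain a basis $(\beta_{2,\nu})_{1\le\nu\le t-1}$ of $\ker\psi_3(\xi)\subset E_3(k)$.

**Step 2: $f$ up to order $q$.** *This gives regularity.* In $A_{\mathcal O}$ we have $\varphi_3(e\otimes1)=\varphi_3(a_2\tilde e)=x_2\varphi_2(\tilde e)=x_2$. By (F2),
$$f\equiv\text{unit}\cdot x_2\mod\mathfrak m^q+\varpi\mathcal O.\tag{8.1}$$
As $q\ge3$ and $\varpi\in\mathfrak m^2$, $f\equiv\text{unit}\cdot x_2$ modulo $\mathfrak m^2$. Hence $R=\mathcal O/f$ is regular of dimension $n$, and all parameters of Lemma 1 other than $x_2$ form a regular system of parameters of $R$. Together with Lemma 3 and Section 5 this proves **part 1**. In $R$ we have $f=0$, so $x_2\in\mathfrak m_R^q+\varpi R=\mathfrak m_R^q+x_1x_3x_2R$ with $x_1\in\mathfrak m_R$. Moving the last term to the left multiplies $x_2$ by a unit, so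
$$x_2\in\mathfrak m_R^q.\tag{8.2}$$

**Where the direct approach stops.** In case B we computed $f$ to low order, eliminated a parameter, and read off $\varpi=\prod x_z$ in the remaining coordinates. In case A the eliminated parameter is $x_2$, a factor of $\varpi$. So we must know $x_2$ as a power series in the other parameters. By (8.2) that series starts in degree at least $q$. But (F2) sees $f$ only modulo $\mathfrak m^q+\varpi\mathcal O$, because the constant trivialization needs $\mathfrak m_A^q=0$. The information ends exactly where $x_2$ begins.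

For $n=r=1$ this is concrete. There $E_1=0$, $Z=\{1,2\}$, $\mathcal O=W[[x_1,x_2]]/(x_1x_2-\varpi)$, and $R$ has the single parameter $x_1$. All (8.2) says is $x_2\in x_1^qR$, so $\varpi=x_1x_2\in x_1^{q+1}R$; to get equality up to a unit we need a bound from the other side.

**What replaces it.** We do not compute $x_2$; we study the hypersurface $R/x_2$, where $\varpi=0$, so that the Frobenius of (D3) exists. First, modulo the image of $C_2$, the vector $e$ over $R/x_2$ is a Frobenius twist, so its zero locus can be computed; it is $V(\mathfrak q)$ with $\mathfrak q$ generated by $t$ independent parameters (Lemma 4). Second, the derivative of the equation of $R/x_2$ is essentially $e$, so outside $V(\mathfrak q)$ the hypersurface is regular (Lemma 5). Together with (8.2) this decides the matter.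

## 9. The divisor $x_2=0$: a Frobenius twist and a derivative

Let $\xi\in\Sigma$. Put $\overline{\mathcal O}=\mathcal O/x_2$. By Lemma 1 it is a power series ring over $k$ in $n$ variables, the parameters other than $x_2$. Let $\bar f$ be the image of $f$ and $S=R/x_2=\overline{\mathcal O}/\bar f$. In these rings $\varpi=0$. Over $S$ we have $u'$, hence $e\in C_3(S)$ with $\varphi_3(e)=0$. Put
$$\bar Q_S=C_3(S)/a_2C_2(S)\cong E_3\otimes S,$$
free of rank $t$ by (4.1) and $\varpi=0$. As $\varphi_3a_2=x_2\varphi_2=0$, $\varphi_3$ induces $\bar\varphi_3:\bar Q_S\to S$, which is surjective because $\psi_3(\xi)\ne0$. Let $K=\ker\bar\varphi_3$, a direct summand of rank $t-1$, and let $\bar e\in K$ be the class of $e$.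

**Lemma 4.** Let $c\in\operatorname{Lie}_1(X)_S$ be the image of $1_1$ under $\operatorname{Lie}_1(\alpha bu')$, and $\mathfrak c\subset S$ the ideal generated by its coordinates.

(a) For a prime $\mathfrak p$ of $S$: $\bar e=0$ in $\bar Q_S\otimes\kappa(\mathfrak p)$ if and only if $\mathfrak c\subset\mathfrak p$. If $\bar e=0$ in $\bar Q_S$, then $c^{(q)}=0$.

(b) $\mathfrak c=(x_1,\,w_1-d_1,\dots,w_{t-1}-d_{t-1})$ with $d_i\in\mathfrak m_S^q$.

*Proof of (a).* The point is that $a_1a_3$ turns $\bar e$ into a Frobenius twist. By (4.1) and $\varpi=0$, $a_1a_3$ kills $a_2C_2$ and maps $E_3$ isomorphically onto a direct summand of $C_2(S)$. So $\bar e=0$ if and only if $a_1a_3e=0$, over $S$ or over $\kappa(\mathfrak p)$. Now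
$$a_1a_3e=D(\alpha bu')(1_0)=D(\alpha bu')(F1_1^{(q)})=F(c^{(q)}),$$
and $F:\operatorname{Lie}_1(X)^{(q)}\to D_0(X)$ is split injective. The coordinates of $c^{(q)}$ are the $c_j^q$, and $c_j^q\in\mathfrak p$ if and only if $c_j\in\mathfrak p$.

*Proof of (b), the functional of $c$.* Since $\mathrm{Fil}_1(X)=(\ker\varphi_2)^\perp$, $\operatorname{Lie}_1(X)$ is dual to $\ker\varphi_2$ via $\lambda_X$. So $\mathfrak c$ is the image of the functional on $\ker\varphi_2$ given by $c$, which is
$$v\mapsto\langle v,D(\alpha bu')1_1\rangle=\langle D(u'^\vee bg)v,1_1\rangle_{\bar{\mathcal E}},$$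
because $(\alpha bu')^\vee\lambda_X=u'^\vee b^\vee\alpha^\vee\lambda_X=u'^\vee bg$. On $U^\vee=Y^\vee\times\bar{\mathcal E}$ the map $u'^\vee b$ is the projection $\mathrm{pr}_2$ to $\bar{\mathcal E}$, as $b=b_Y\times1$. So, up to a unit, the functional is $\eta|_{\ker\varphi_2}$ with
$$\eta=D_0(\mathrm{pr}_2\circ g):C_2(S)\to D_0(\bar{\mathcal E})_S=S,$$
and $\mathfrak c=\eta(\ker\varphi_2)$.

*Exchanging $\eta$ and $\varphi_2$.* At $\xi$, $\eta$ is the $e$-coefficient modulo $\varpi$ on $M=M'\oplus We$: $\eta(\xi)(\tilde e)=1$ and $\eta(\xi)$ kills $M'$. So $\eta$ and $\varphi_2$ are both surjective. In a basis where $\varphi_2$ is the first coordinate and $\eta=(h_1,h_2,\dots)$, the ideal $\eta(\ker\varphi_2)=(h_2,h_3,\dots)$ is the ideal of $2\times2$ minors of $(\varphi_2,\eta)$. This ideal is independent of the basis and symmetric in the two functionals. Hence $\mathfrak c=\varphi_2(\ker\eta)$.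

*Computing $\ker\eta$.* We have $\eta a_1=0$, since $\mathrm{pr}_2g\alpha=\mathrm{pr}_2\lambda_U=\varpi\,\mathrm{pr}_2$. Also $C_2(S)=E_2\oplus a_1C_1(S)$ by (4.1), $E_2$ has basis $\tilde e,l_1,\dots,l_{t-1}$, and $\eta(\tilde e)\in S^\times$. Hence
$$\ker\eta=a_1C_1(S)\oplus\langle l_i-d_i\tilde e\rangle_{1\le i\le t-1},\qquad d_i=\eta(l_i)/\eta(\tilde e).$$
Over the $k$-algebra $S/\mathfrak m_S^q$, a quotient of $A_{\mathcal O}$, the functional $\eta$ comes from a homomorphism and the $l_i$ are constant. So $\eta(l_i)$ is the constant $\eta(\xi)(l_i)=0$, i.e. $d_i\in\mathfrak m_S^q$. Finally $\varphi_2(a_1C_1)=x_1\varphi_1(C_1)=x_1S$ and $\varphi_2(l_i-d_i\tilde e)=w_i-d_i$. $\square$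

Lift $d_i$ to $\tilde d_i\in\mathfrak m_R^q$ and put
$$\mathfrak q=(x_1,\,w_1-\tilde d_1,\dots,w_{t-1}-\tilde d_{t-1})\subset R.\tag{9.1}$$
By Section 8, $x_1,w_1,\dots,w_{t-1}$ belong to a regular system of parameters of $R$, and $\tilde d_i\in\mathfrak m_R^2$. So $\mathfrak q$ is generated by $t$ elements of a regular system of parameters: it is a **prime of height $t$**, and $\mathfrak qS=\mathfrak c$.

**Lemma 5.** If $\mathfrak p\subset R$ is a prime with $x_2\in\mathfrak p$ and $\mathfrak q\not\subset\mathfrak p$, then $\bar f\ne0$ and $R_{\mathfrak p}/x_2$ is regular.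

*Proof.* View $\mathfrak p$ as a prime of $S$ or $\overline{\mathcal O}$. By Lemma 4, $\bar e\ne0$ in $\bar Q_S\otimes\kappa(\mathfrak p)$. We shall show that $d\bar f$ is the image of $\bar e$ under a split injection, up to a unit.

*Set-up: a thickening that differentiates.* Let $\hat\Omega$ be the free $\overline{\mathcal O}$-module on the differentials of the $n$ variables, $\Omega_S=\hat\Omega\otimes S$, $S'=S\oplus\Omega_S$ with $\Omega_S^2=0$, and
$$\delta:\overline{\mathcal O}\to S',\qquad\delta(a)=(a,da).$$
It factors through $S_2=\overline{\mathcal O}/\bar f^2$, because $d(\bar f^2)=2\bar f\,d\bar f=0$ in $\Omega_S$. So $\delta$ is a morphism of square-zero thickenings $(S_2\to S)\to(S'\to S)$; on truncations it maps $S_2/\mathfrak m^{j+1}$ to $S/\mathfrak m^j\oplus\Omega_S/\mathfrak m^j\Omega_S$. Also $S\to S'$, $a\mapsto(a,0)$, is a morphism $(S\to S)\to(S'\to S)$. By the second morphism, the crystals of the pair over $S$ take on $S'\to S$ the values $C_i(S)\otimes_SS'$, with maps $a_i\otimes1$. Since $\delta$ is $k$-linear,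 the element $1_0$ over $S'$ obtained via $S$ and via $\delta$ is the same, and $D(u'_S)_{S'}(1_0)=e\otimes1$. The pullback of the universal pair along $\delta$ lifts the pair over $S$; its Hodge quotient is a functional $\varphi_3^\delta=\varphi_3+\Phi$ on $C_3(S)\otimes_SS'$, with $\Phi:C_3(S)\to\Omega_S$ $S$-linear.

*(1) $\Phi$ factors over $\bar Q_S$.* Over $\overline{\mathcal O}$, $\varphi_3a_2=x_2\varphi_2=0$. Pulling back along $\delta$, $\varphi_3^\delta(a_2\otimes1)=0$, so $\Phi$ kills $a_2C_2(S)$.

*(2) $\Phi(e)=v\,d\bar f$ with $v$ a unit.* Let $\tilde e_2=D(u'_S)_{S_2}(1_0)\in C_3(S_2)$ and $f_1=\varphi_3(\tilde e_2)$; it lies in $\bar fS_2$ since $\varphi_3(e)=0$ in $S$. By (D1), $u'_S$ lifts to $S_2/f_1$, so by (6.1) $\bar f\in f_1S_2$. Hence $f_1S_2=\bar fS_2$ and $f_1=v\bar f$ for a unit $v$ of $\overline{\mathcal O}$. Base change of $D(u'_S)$ along $\delta$ gives $e\otimes1=\delta_*(\tilde e_2)$. Therefore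
$$\Phi(e)=\varphi_3(e)+\Phi(e)=\varphi_3^\delta(e\otimes1)=\delta(f_1)=d(v\bar f)=v\,d\bar f\quad\text{in }\Omega_S,$$
where the last equality uses $\bar f=0$ in $S$.

*(3) $\Phi|_K:K\to\Omega_S$ is split injective.* The modules are free, so it suffices to check injectivity modulo $\mathfrak m_S$. The composite $\overline{\mathcal O}\xrightarrow{\delta}S'\to k\oplus\Omega_S\otimes k$ is identified with $\overline{\mathcal O}\to\overline{\mathcal O}/\mathfrak m^2$. Under it the trivialization $C_3(S)\otimes_SS'$ becomes the constant trivialization, since $S\to S'\to k\oplus\Omega_S\otimes k$ factors through $k$. As $\overline{\mathcal O}/\mathfrak m^2$ is a quotient of $A_{\mathcal O}$, there $\varphi_3(\beta_{2,\nu})=y_{2,\nu}$ for the basis $(\beta_{2,\nu})_{\nu\le t-1}$ of $K\otimes k=\ker\psi_3(\xi)$. So $\Phi\otimes k$ sends $\beta_{2,\nu}$ to $dy_{2,\nu}$. These are linearly independent, since the $y_{2,\nu}$ are among the variables of $\overline{\mathcal O}$.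

*Conclusion.* As $K$ is a direct summand of $\bar Q_S$, $\bar e\ne0$ in $K\otimes\kappa(\mathfrak p)$. By (1)–(3), $v\,d\bar f=\Phi(\bar e)\ne0$ in $\hat\Omega\otimes\kappa(\mathfrak p)$, i.e. some partial derivative $\partial\bar f$ is not in $\mathfrak p$. So $\bar f\ne0$. If $\bar f\in\mathfrak p^2\overline{\mathcal O}_{\mathfrak p}$, then $s\bar f\in\mathfrak p^2$ for some $s\notin\mathfrak p$, hence $s\,\partial\bar f+\bar f\,\partial s\in\mathfrak p$ and $s\,\partial\bar f\in\mathfrak p$, a contradiction. So $\bar f\in\mathfrak p\overline{\mathcal O}_{\mathfrak p}\setminus\mathfrak p^2\overline{\mathcal O}_{\mathfrak p}$, and $\overline{\mathcal O}_{\mathfrak p}/\bar f=R_{\mathfrak p}/x_2$ is regular. $\square$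

**Corollary.** $\bar f\ne0$, $\dim R/x_2=n-1$, and $x_2\ne0$ in $R$.

*Proof.* If $\bar f=0$, then $S=\overline{\mathcal O}$ is a domain in which $x_1\in\mathfrak c=\mathfrak qS$ is nonzero, being one of the variables. So Lemma 5 applies to the prime $(0)$ of $S$ and gives $\bar f\ne0$, a contradiction. Hence $S=\overline{\mathcal O}/\bar f$ has dimension $n-1<n=\dim R$, and $x_2\ne0$. $\square$

## 10. $r=1$: the multiplicity $q+1$

Let $t=1$ and $\xi\in\Sigma$.

**Step 1: a bound from above.** *We show $x_2\mid x_1^q$.* Now $\bar Q_S$ has rank $1$, so the surjection $\bar\varphi_3:\bar Q_S\to S$ is an isomorphism, and $\bar\varphi_3(\bar e)=0$ gives $\bar e=0$. By Lemma 4(a), $c^{(q)}=0$, i.e. all $c_j^q=0$. By Lemma 4(b), $\mathfrak c=(x_1)$. Since $S$ is local, some coordinate $c_j$ of $c$ generates $(x_1)$ (Nakayama). Therefore $x_1^q=0$ in $S=R/x_2$, i.e. $x_2\mid x_1^q$ in $R$.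

**Step 2: equality.** *We combine this with (8.2).* $R$ is factorial and $x_1$ is a prime element, so $x_2=\text{unit}\cdot x_1^j$ with $j\le q$. As $x_1$ is a parameter, $x_1^j\notin\mathfrak m_R^{j+1}$, so (8.2) forces $j=q$. Hence
$$\varpi=x_1x_2x_3=v\,x_1^{q+1}x_3,\qquad v\in R^\times.$$

**Step 3: absorbing the unit.** If $3\in Z$, take $X_1=x_1$ and $X_2=vx_3$, part of a regular system of parameters by Section 8; then $\varpi=X_1^{q+1}X_2$. If $3\notin Z$, then $x_3=1$; take $X_1=v^{1/(q+1)}x_1$, where the root exists because $R$ is complete with algebraically closed residue field and $p\nmid q+1$. Then $\varpi=X_1^{q+1}$. This proves **part 4**.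

In the example $n=r=1$ every point lies in $\Sigma$ and $3\notin Z$, so $R$ is a discrete valuation ring with $\varpi=X_1^{q+1}$.

## 11. Odd $r\ge3$: normal crossings fails at every point of $\Sigma$

Now $t\ge2$. Let $\xi\in\Sigma$, and suppose $\varpi=\prod X_i^{m_i}$ for a regular system of parameters $X_1,\dots,X_n$ of $R$ and some $m_i\ge0$.

**Step 1: the shape of $x_2$.** *Normal crossings for $\varpi$ passes to its divisors.* $R$ is factorial, the $X_i$ are primes and $x_2\mid\varpi$. So $x_2=v\prod X_i^{a_i}$ with $v$ a unit. By (8.2), $\sum a_i\ge q\ge3$; here we use that $p$ is odd.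

**Step 2: such an $x_2$ has too many singularities.** *Lemma 5 confines the non-regular points of $R/x_2$ to the irreducible set $V(\mathfrak q)$, where $\mathfrak q$ is a prime of height $t\ge2$.*

- Suppose some $a_i\ge2$. For $\mathfrak p=(X_i)$ the ring $R_{\mathfrak p}/x_2$ is not regular, since it is a discrete valuation ring modulo the $a_i$-th power of its maximal ideal. By Lemma 5, $\mathfrak q\subset(X_i)$. This is impossible as $\operatorname{ht}\mathfrak q\ge2$.
- Otherwise there are three distinct indices $i,j,l$ with $a_i=a_j=a_l=1$. For $\mathfrak p=(X_i,X_j)$ we have $0\ne x_2\in\mathfrak p^2R_{\mathfrak p}$. So $R_{\mathfrak p}/x_2$ has dimension $1$ and a $2$-dimensional cotangent space, and is not regular. By Lemma 5, $\mathfrak q\subset(X_i,X_j)$. Both are prime and $\operatorname{ht}\mathfrak q\ge2$, so $\mathfrak q=(X_i,X_j)$. In the same way $\mathfrak q=(X_i,X_l)$. This is a contradiction.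

**Step 3: the divisor $x_2$.** *This gives the last sentence of part 5.* Here $x_2\in\mathfrak m_R^q$ is a nonzero divisor of $\varpi$. By Lemma 5 a prime of $R/x_2$ at which the ring is not regular contains the image of $\mathfrak q$. Such a prime $\mathfrak p$ of $R$ has $\operatorname{ht}\mathfrak p\ge t$, so its image in $R/x_2$ has height at least $t-1$. As a hypersurface in a regular ring, $R/x_2$ is Cohen–Macaulay. If $t\ge2$, it is regular in codimension $0$, hence reduced. If $t\ge3$, i.e. $r\ge5$, it is regular in codimension $1$, hence normal by Serre's criterion, and being local it is a domain. This proves **part 5**.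

Note how $t=1$ escapes Step 2: there $\mathfrak q=(x_1)$ has height $1$, and $x_2$ is allowed to be non-reduced along it, as Section 10 shows it is.

## 12. $\Sigma$ is nonempty for every odd $r\le n$

It remains to prove $\Sigma\ne\emptyset$. By Section 7 we need a point with $e\in D(X)_0$. We construct its Dieudonné lattices. For lattices $L,L'$ let $[L:L']$ be the length of $L/L'$ if $L'\subset L$, extended additively.

**Step 1: a hermitian space.** *This turns lattices into finite-dimensional linear algebra.* Let $N'=N(\mathbb Y)=N'_0\oplus N_1'$, isoclinic of slope $\frac12$, and $\tau=V^{-1}F$. It is $\sigma^2$-linear of slope $0$ and preserves indices; thus $F=V\tau$ and $V^2=\varpi\tau^{-1}$. So $V_0=(N_0')^\tau$ is an $n$-dimensional $F$-space spanning $N_0'$. For $x,y\in V_0$ put $\{x,y\}=\langle x,Fy\rangle$. Since $Fy=Vy$,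
$$\{x,y\}=\langle x,Vy\rangle=\sigma^{-1}\langle Fx,y\rangle=-\sigma^{-1}\{y,x\}.$$
Applying this twice, $\{x,y\}$ is $\sigma^2$-invariant, so lies in $F$. For $\delta_0\in O_F^\times$ with $\sigma\delta_0=-\delta_0$ the form $h=\delta_0\{\,,\}$ is a nondegenerate hermitian form on $V_0$. Put $h'=\varpi^{-1}h$, and for a lattice $L\subset N_0'$
$$L^\sharp=V(L^\perp)=\{z:\langle L,Fz\rangle\subset\varpi W\},$$
the second equality because $\langle L,FVw\rangle=\varpi\langle L,w\rangle$. For $L=L_0\otimes_{O_F}W$ with $L_0\subset V_0$ this is the dual lattice of $L_0$ for $h'$, base changed to $W$, and $[L:L^\sharp]=-\operatorname{val}\det h'$ (Gram determinant of $L_0$).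

**Step 2: parity.** *We need that $\operatorname{val}\det h'$ is even.* Since $[L'^\sharp:L^\sharp]=[L'^\perp:L^\perp]=[L:L']$, we have $[L:L^\sharp]-[L':L'^\sharp]=2[L:L']$ for any lattices. So the parity of $[L:L^\sharp]$ is that of $\operatorname{val}\det h'$. Take $L=D(\mathbb Y^\vee)_0=D(\mathbb Y)_1^\perp$. Then $L^\sharp=VD(\mathbb Y)_1\subset D(\mathbb Y)_0\subset L$. The first index is $1$. The second is $r$: the length $2r$ of $D(\mathbb Y^\vee)/D(\mathbb Y)$ splits equally between the two indices, as in Step 1 of Section 4. So $[L:L^\sharp]=r+1$, which is even.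

**Step 3: a self-dual lattice.** $(V_0,h')$ contains a self-dual $O_F$-lattice $\Lambda$. Diagonalize $h'$ and rescale basis vectors by powers of $\varpi$, so that the diagonal entries have valuation $0$ or $1$; those of valuation $1$ are even in number by Step 2. For a pair $\varpi a,\varpi a'$ of them ($a,a'\in O^\times$) choose $z$ with $N_{F/F_0}(z)=-a/a'$, possible since units are norms in an unramified extension. Then $w=(1,z)$ is isotropic in the plane they span. Choose $w'$ in this plane with $h'(w,w')=1$ and replace it by $w'-\frac12h'(w',w')w$, which is isotropic. Then $O_Fw+O_Fw'$ is self-dual. Let $\Lambda$ be the orthogonal sum of these and of the lines spanned by vectors of unit length.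

Let $\Omega=\Lambda/\varpi\Lambda$, a nondegenerate hermitian space over $\mathbb F_{q^2}$ of dimension $n\ge r=2t-1$. Diagonalizing it and using surjectivity of the norm $\mathbb F_{q^2}^\times\to\mathbb F_q^\times$, every two diagonal vectors span a plane with an isotropic vector. So $\Omega$ has totally isotropic subspaces of every dimension at most $\lfloor n/2\rfloor$.

**Step 4: the lattices $P'\subset\Lambda\subset Q'$.** *These will be $D(Y)_0$ and $D(Y^\vee)_0$.* Choose a totally isotropic $I\subset\Omega$ of dimension $t-1\le\lfloor n/2\rfloor$, and $J=I+\langle v\rangle$ with $v\in I^\perp\setminus I$; this is possible since $\dim I^\perp=n-t+1\ge t$. With $\mathrm{pr}:\Lambda\to\Omega$ put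
$$P'=\mathrm{pr}^{-1}(I^\perp),\qquad Q'=\varpi^{-1}\mathrm{pr}^{-1}(J),$$
base changed to $W$ where needed. Then:

- $P'\subset\Lambda\subset Q'$ with indices $t-1$ and $t$, so $[Q':P']=2t-1=r$;
- $\varpi Q'=\mathrm{pr}^{-1}(J)\subset P'$, as $J\subset I^\perp$;
- $Q'^\sharp=\mathrm{pr}^{-1}(J^\perp)\subset P'$ with index $\dim I^\perp/J^\perp=1$.

All these lattices are $\tau$-stable. From $\langle Fx,Fy\rangle=\varpi\sigma\langle x,y\rangle$ and $\langle Vx,Vy\rangle=\varpi\sigma^{-1}\langle x,y\rangle$ and $F=V\tau$ we get $\langle\tau x,\tau y\rangle=\sigma^2\langle x,y\rangle$. So their orthogonals in $N_1'$ are $\tau$-stable too.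

**Step 5: the modules.** Put
$$D(Y)=P'\oplus Q'^\perp,\qquad D(X)=(\Lambda\oplus We)\oplus(\Lambda^\perp\oplus\varpi We_1)\subset N'\oplus N(\bar{\mathbb E})=N(\mathbb X),$$
where the last identification is by $\alpha$, and $e=\varpi^{-1}1_0$, $e_1=\varpi^{-1}1_1$. The form on $N(\bar{\mathbb E})$ is that of $\varpi\lambda_{\bar{\mathbb E}}$, so $\langle e,e_1\rangle\in\varpi^{-1}W^\times$. On $N(\bar{\mathbb E})$ we have $Ve_1\in W^\times e$, $F(\varpi e_1)=1_0=\varpi e$, and $Ve=\varpi^{-1}VF1_1=1_1=\varpi e_1$. Writing $V1_1=a1_0$ with $a\in W^\times$, $\varpi1_1=FV1_1=\sigma(a)F1_0$, so $Fe\in W^\times\varpi e_1$.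

*$Y$ is hermitian of signature $(1,n-1)$ and type $r$.* First, $V(Q'^\perp)=Q'^\sharp\subset P'$ has colength $1$. Next, $VP'\subset Q'^\perp$: apply the injective map $V$ and use $V^2P'=\varpi P'\subset\varpi\Lambda\subset Q'^\sharp=V(Q'^\perp)$. The colength is $[Q'^\sharp:\varpi P']=[\Lambda:\varpi P']-[\Lambda:Q'^\sharp]=(n+t-1)-t=n-1$. By $\tau$-stability $FD(Y)=V\tau D(Y)=VD(Y)\subset D(Y)$, and $V^2D(Y)=\varpi D(Y)$. The dual $D(Y^\vee)=Q'\oplus P'^\perp$ contains $D(Y)$ with quotient of length $2r$ killed by $\varpi$.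

*$X$ is hermitian of signature $(1,n)$ and type $0$.* It is self-dual, since $(We)^\perp=\varpi We_1$. We have $V(\Lambda^\perp\oplus\varpi We_1)=\Lambda^\sharp\oplus\varpi We=\Lambda\oplus\varpi We$, of colength $1$ in $\Lambda\oplus We$. Also $V(\Lambda\oplus We)=V\Lambda\oplus\varpi We_1\subset\Lambda^\perp\oplus\varpi We_1$, as $V^2\Lambda=\varpi\Lambda\subset\Lambda=V\Lambda^\perp$; the colength is $[\Lambda^\perp:V\Lambda]=[\Lambda:\varpi\Lambda]=n$. For $F$: on the $N'$-part $F=V\tau$ has the same images as $V$; on the other part $F(We)=\varpi We_1$ and $F(\varpi We_1)=\varpi We\subset We$. Finally $V^2D(X)=\varpi D(X)$.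

*The isogeny.* As $P'\subset\Lambda\subset Q'$,
$$D(Y)\oplus D(\bar{\mathbb E})=(P'\oplus\varpi We)\oplus(Q'^\perp\oplus\varpi We_1)\subset D(X).$$

**Step 6: the point lies in $\Sigma$.** The tautological quasi-isogenies to $\mathbb Y$ and $\mathbb X$ preserve polarizations. They have height $0$: if two lattices $D,D'$ in the same space have dual lattices $D^*,D'^*$, then $[D'^*:D']=[D^*:D]+2[D:D']$, and here the two polarization degrees agree. So we obtain a point $\xi\in\widetilde{\mathcal N}^{[r]}_n(k)$. By Section 7, $u'_\xi(1_0)=\varpi^{-1}u(1_0)=\varpi^{-1}1_0=e$, and $e\in D(X)_0$. So $\xi$ is in case A, i.e. $\xi\in\Sigma$. With Lemma 3 this completes **part 3**, and with it the proof of the Theorem. $\square$
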